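# Jacob's ladder and the one-endedness of mapping class groups of stable avenue surfaces

From far away, the group $\mathbb Z$ looks like a line: remove a large ball and two far pieces remain. The group $\mathbb Z^2$ looks like a plane: remove a large ball and all far points are still connected to each other. We ask which picture is right for the mapping class group of Jacob's ladder, the surface with exactly two ends, each accumulated by genus. There is a reason to hesitate: the ladder has an obvious translation, and everything that happens on one side of a rung will turn out to be negligible on the large scale.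

The question comes from Josiah Oh, Yulan Qing, Xiaolei Wu, "The number of ends of big mapping class groups", arXiv:2512.09776 (2025). It is asked there for the ladder and, more generally, for stable avenue surfaces without discrete-type ends (terms defined in Section 5). We settle the ladder in Sections 1–4, and then ask what changes.

## 1. The ladder, coarsely bounded sets, and ends of groups

**Surfaces and groups.** $\Sigma$ is a connected, oriented surface without boundary, of infinite type, and $G=\mathrm{Map}(\Sigma)$ is the group of orientation-preserving homeomorphisms modulo isotopy. It is a Polish group. A basis of identity neighborhoods is given by the sets of classes that have a representative equal to the identity on a given compact subsurface $K$.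

**Coarsely bounded sets.** By Rosendal, a subset $X\subset G$ is coarsely bounded (CB) if and only if for every identity neighborhood $V$ there are a finite $F\subset G$ and $k\ge 1$ with $X\subset (FV)^k$. In a discrete group one may take $V=\{1\}$, so CB means finite. Finite unions and products of CB sets are CB: enlarge $F$ so that it contains $1$ and all the finite sets involved, and add or maximize the exponents. A group is CB generated if it has a CB generating set $S$. The word metrics of any two CB generating sets are quasi-isometric.

**Ends of a group.** For a connected graph $X$, possibly not locally finite, the number of ends is the supremum, over bounded sets $B$ of vertices, of the number of unbounded components of $X\setminus B$. Thus the Cayley graph of $\mathbb Z$ has two ends, that of $\mathbb Z^2$ has one, and a star with infinitely many edges has none, being bounded. The number of ends of a CB generated group is that of its Cayley graph $\mathrm{Cay}(G,S)$ (edges $\{g,gs\}$) for some, equivalently any, CB generating set. It is known that this number is $0,1,2$ or infinite, and that it is $0$ exactly when the group is CB. We write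 $B_R(x)$ for the ball of radius $R$, and $X\setminus B_R(x)$ for the subgraph induced on the vertices at distance $>R$ from $x$.

**Ends of a surface.** $E=\mathrm{End}(\Sigma)$ is compact, metrizable and totally disconnected. An end is non-planar if all its neighborhoods have positive genus, and $E_{np}\subset E$ is the closed set of non-planar ends. For the ladder $E=E_{np}=\{e_-,e_+\}$. For end spaces, and clopen subsets of them, $X\cong Y$ means: homeomorphic by a homeomorphism that respects non-planar ends.

We use the classification of surfaces in the following form.

**(T) Classification (Kerékjártó–Richards).** Let $Q,Q'$ be connected oriented surfaces of the same genus (possibly $\infty$) with finitely many compact boundary circles, the same number for both. Any homeomorphism of end spaces respecting non-planar ends, together with any bijection of boundary circles, is realized by an orientation-preserving homeomorphism $Q\to Q'$. Its boundary values may be any prescribed homeomorphisms compatible with the boundary orientations.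

To get this from Richards' theorem for surfaces without boundary, cap the circles with once-punctured discs and apply that theorem. The orientation can be corrected: the normal form is a sphere minus a closed totally disconnected subset of the equator, with handles attached symmetrically along the equator (replace a disc centered on the equator by a one-holed torus that carries a reflection), so it has an orientation-reversing homeomorphism fixing all ends. Finally, a curve bounding a once-punctured disc around a given puncture is unique up to isotopy, so the map can be isotoped to respect the punctured discs, and then adjusted in collars of the boundary.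

Here is the result for the ladder.

**Proposition 1.** Let $\Sigma$ be Jacob's ladder. Then $G$ has a CB generating set $S$ such that $\mathrm{Cay}(G,S)$ is unbounded and, for every $R\ge1$, all $g$ with $|g|_S>4R+1$ lie in a single component of $\mathrm{Cay}(G,S)\setminus B_R(1)$. In particular $G$ is one-ended.

The last sentence follows from the one before: a bounded set $B$ lies in some $B_R(1)$, every unbounded component of $\mathrm{Cay}(G,S)\setminus B$ contains elements with $|g|_S>4R+1$, and all of these lie in one component.

## 2. Rungs, the shift, and a generating set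

**Lines of pieces.** Let $P$ be a connected oriented surface with two boundary circles, left and right, that is not an annulus. Glue copies $P_n$ ($n\in\mathbb Z$) in a line, the right circle of $P_n$ to the left circle of $P_{n+1}$, in the same way for every $n$. Call the result a line of pieces, let $c_n$ be the common circle of $P_{n-1}$ and $P_n$, and let $e_-,e_+$ be the ends of the line at $-\infty$ and $+\infty$. The ladder is the line of pieces with $P$ a two-holed torus: by (T) this line, which has infinite genus and exactly the two non-planar ends $e_\pm$, is the ladder. Later $P$ will have ends of its own. So, where it costs nothing, we work with a line of pieces $\Sigma$ satisfying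

**(L)** every homeomorphism of $\Sigma$ permutes $\{e_+,e_-\}$,

which is obvious for the ladder. Let $G^0\le G$ be the subgroup, of index at most $2$, fixing $e_+$ and $e_-$.

**Curves.** For a curve $c$ separating $e_-$ from $e_+$, let $L(c)\ni e_-$ and $R(c)\ni e_+$ be its closed sides. If $c'\subset R(c)$ is another such curve, disjoint from and not isotopic to $c$, write $c<c'$ and $[c,c']=R(c)\cap L(c')$; call $[c,c']$ a region. Thus $P_n=[c_n,c_{n+1}]$, and every compact set lies in some $[c_{-m},c_m]$. For $g\in G^0$, $gR(c)=R(gc)$ and $g[c,c']=[gc,gc']$.

**Shift and flip.** Let $t\in G^0$ be the shift, $t(P_n)=P_{n+1}$, $t(c_n)=c_{n+1}$. By (T) there is an orientation-preserving homeomorphism $P_n\to P_{-n-1}$ that takes the left circle to the right one and conversely. Prescribe homeomorphisms $c_n\to c_{-n}$ compatible with the boundary orientations of $P_n$ and $P_{-n-1}$. They are then also compatible with those of $P_{n-1}$ and $P_{-n}$, since both orientations are reversed. Gluing gives $\sigma\in G$ with $\sigma(P_n)=P_{-n-1}$ and $\sigma(c_n)=c_{-n}$. It exchanges $e_+$ and $e_-$, so $G=G^0\cup\sigma G^0$.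

The next lemma is the way in which all our homeomorphisms are built.

**Lemma 2 (gluing).** Let $c<d$ and $c<d'$. Suppose $[c,d]\cong[c,d']$ by an orientation-preserving homeomorphism respecting left and right boundary circles, and $\varphi:R(d)\to R(d')$ is an orientation-preserving homeomorphism. Then there is a class supported in $R(c)$ that takes $d$ to $d'$.

*Proof.* By (T) there is an orientation-preserving homeomorphism $\psi:[c,d]\to[c,d']$ that is the identity on $c$ and equals $\varphi$ on $d$. The boundary values are compatible, because on $d$ and on $d'$ the orientation coming from the middle region is opposite to the one coming from the right side, and $\varphi$ preserves the latter. Glue the identity on $L(c)$, $\psi$, and $\varphi$. $\square$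

**One-sided groups.** Let $A=\mathrm{Stab}_G(c_0)$ (stabilizer of the isotopy class), $A^0=A\cap G^0$, and let $A_+$, $A_-$ be the groups of classes with a representative supported in $R(c_0)$, resp. $L(c_0)$. An element of $A^0$ has a representative with $g(c_0)=c_0$. It preserves the sides of $c_0$ and the orientation, hence the orientation of $c_0$, so it can be isotoped to be the identity on $c_0$. Therefore
$$A^0=A_+A_-,\qquad A=A^0\cup\sigma A^0. \tag{1}$$
The second equality holds because an element of $A\setminus A^0$ exchanges $e_\pm$, as $\sigma\in A$ does. Note that $A_+$ fixes all $c_n$ with $n\le 0$, and $A_-$ fixes all $c_n$ with $n\ge0$.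

**Lemma 3.** For a line of pieces satisfying (L), the sets $A_+,A_-,A^0,A$ are CB.

*Proof.* Let $V$ be an identity neighborhood. Since every compact set lies in some $[c_{-m},c_m]$, there is $m$ such that $V$ contains all classes supported outside $[c_{-m},c_m]$. The group $t^mA_+t^{-m}$ consists of classes supported in $R(c_m)$, so it lies in $V$. Hence $A_+\subset t^{-m}Vt^m\subset (FV)^2$ with $F=\{1,t^m,t^{-m}\}$. In the same way $A_-\subset t^mVt^{-m}$. Now use (1) and that products and finite unions of CB sets are CB. $\square$

So from far away $A$ is a point. What remains is the motion of the single curve $c_0$. For the ladder, the shift is enough to generate it.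

**Lemma 4.** For the ladder, $G=\langle A,t\rangle$. Hence $S=A\cup\{t,t^{-1}\}$ is a CB generating set.

*Proof.* Let $g\in G^0$. For large $n\ge1$ the curve $gc_0$ lies in the interior of $R(c_{-n+1})$. Then $Q=[c_{-n},gc_0]$ contains $P_{-n}$. The surface $Q$ has two boundary circles and no ends, because all ends of the ladder are $e_\pm$. So $Q$ is compact, of some genus $k\ge1$. With $j=k-n$, the region $[c_{-n},c_j]$ is also compact of genus $k$ with two boundary circles, so $Q\cong[c_{-n},c_j]$ by (T). Moreover $gt^{-j}$ maps $R(c_j)$ onto $R(gc_0)$. Lemma 2 gives a class $h$ supported in $R(c_{-n})$, that is, $h\in t^{-n}A_+t^n$, with $h(c_j)=gc_0$. So $ht^jc_0=gc_0$ and $g\in ht^jA^0$. Hence $G^0\subset\langle A,t\rangle$, and $G=G^0\cup\sigma G^0$ with $\sigma\in A$. The set $S$ is CB by Lemma 3. $\square$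

**The graph.** Let $\Gamma$ be the graph with vertices the isotopy classes in $Gc_0$ and edges $\{gc_0,gc_1\}$, $g\in G$. Since $A$ is coarsely a point, $\Gamma$ should carry the coarse geometry of $G$. It contains the line $\dots,c_{-1},c_0,c_1,\dots$.

## 3. A line with detours has one end

Since a line by itself has two ends, we need ways around. The following criterion says that it is enough to bend one line, keeping its far parts fixed, so that it misses a big ball. It uses crucially that the stabilizer $A$ splits as in (1).

**Proposition 5.** Let $G$ act by automorphisms, transitively on vertices, on a graph $\Gamma$. Let $o$ be a vertex, $A=\mathrm{Stab}(o)$, $U=U^{-1}\subset G$ finite, and $t\in U$. Suppose $G=\langle A\cup U\rangle$, the edges of $\Gamma$ are exactly the pairs $\{go,guo\}$ ($g\in G$, $u\in U$), and $uo\ne o$ for $u\in U$. Put $o_n=t^no$. Suppose there is $\lambda\ge1$ such that: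

* (i) $d(o_i,o_j)\ge|i-j|/\lambda$;
* (ii) for $u\in U$ and $n\in\mathbb Z$, $uo_n$ is adjacent or equal to $o_n$;
* (iii) there is $\sigma\in A$ with $\sigma o_n=o_{-n}$ for all $n$, and every $a\in A$ is $\epsilon a_+a_-$ with $\epsilon\in\{1,\sigma\}$, $a_\pm\in A$, where $a_+$ fixes all $o_n$ with $n\le0$ and $a_-$ fixes all $o_n$ with $n\ge0$;
* (iv) for each integer $N\ge1$ there is $w_N\in G$ with $w_No_n=o_n$ for $|n|\ge N$ and $d(o,w_No_n)\ge N/\lambda$ for $|n|\le N$.

Then for every $R\ge1$ all vertices at distance $>(1+\lambda)R$ from $o$ lie in one component of $\Gamma\setminus B_R(o)$. With $S=A\cup U$, all $g$ with $|g|_S>2(1+\lambda)R+1$ lie in one component of $\mathrm{Cay}(G,S)\setminus B_R(1)$. Both graphs are unbounded.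

*Proof.* $\Gamma$ is connected: if $g=s_1\cdots s_m$ with $s_i\in A\cup U$, consecutive vertices among $o,s_1o,s_1s_2o,\dots,go$ are equal or adjacent. Also $o_n$ and $o_{n+1}=t^nto$ are adjacent.

**Step 1: the two ends of the line lie in one component $\Omega_R$.** Let $N>\lambda R$ be an integer and $k\ge N$. The path $w_No_k,w_No_{k-1},\dots,w_No_{-k}$ goes from $o_k$ to $o_{-k}$. It avoids $B_R(o)$: for $|j|\le N$ we have $d(o,w_No_j)\ge N/\lambda>R$, and for $|j|\ge N$ we have $w_No_j=o_j$ and $d(o,o_j)\ge|j|/\lambda>R$. So all $o_k$ with $|k|\ge N$ lie in one component of $\Gamma\setminus B_R(o)$; call it $\Omega_R$. It is the component containing $o_k$ for all large $|k|$, so it does not depend on $N$. Since $\Omega_{R+1}$ is connected, avoids $B_R(o)$ and contains $o_k$ for large $k$, we have $\Omega_{R+1}\subset\Omega_R$.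

**Step 2: $a\Omega_R=\Omega_R$ for $a\in A$.** Elements of $A$ fix $o$, so they permute the components of $\Gamma\setminus B_R(o)$. Write $a=\epsilon a_+a_-$. For large $k$, $a_+$ fixes $o_{-k}\in\Omega_R$, $a_-$ fixes $o_k\in\Omega_R$, and $\sigma o_k=o_{-k}\in\Omega_R$. So each factor preserves $\Omega_R$.

**Step 3: $u\Omega_{R+1}\subset\Omega_R$ for $u\in U$.** The set $u\Omega_{R+1}$ is connected and avoids $B_{R+1}(uo)$, which contains $B_R(o)$ because $d(uo,o)=1$. For large $k$ it contains $uo_k$, which is adjacent or equal to $o_k\in\Omega_R$. So $u\Omega_{R+1}\subset\Omega_R$.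

**Step 4: every translate of the line ends up in $\Omega_R$ on both sides.** By Steps 2 and 3 and $\Omega_{R+1}\subset\Omega_R$, each letter $s\in A\cup U$ satisfies $s\Omega_{R+1}\subset\Omega_R$ for every $R$. By induction, a product $g$ of $m$ letters satisfies $g\Omega_{R+m}\subset\Omega_R$. Hence for every $g\in G$, $go_k\in\Omega_R$ for all large $|k|$.

**Step 5: every far vertex has a ray that avoids the ball.** Let $v=go$ with $d(v,o)>(1+\lambda)R$. Suppose $go_k,go_{-l}\in B_R(o)$ for some $k,l\ge0$. Then $(k+l)/\lambda\le d(go_k,go_{-l})\le2R$, so $\min(k,l)\le\lambda R$. Since $d(v,go_{\pm j})\le j$, we get $d(v,o)\le\lambda R+R$, a contradiction. So one of the rays $(go_k)_{k\ge0}$, $(go_{-k})_{k\ge0}$ avoids $B_R(o)$. It starts at $v$ and by Step 4 eventually lies in $\Omega_R$. Hence $v\in\Omega_R$.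

**Step 6: transfer to the Cayley graph.** Let $\pi(g)=go$. Right multiplication by a letter moves $\pi(g)$ by at most $1$, so $d(o,go)\le|g|_S$. If $v'$ is adjacent to $go$, then $v'=gauo$ for some $a\in A$, $u\in U$. Indeed, let the edge be $\{g'o,g'uo\}$. If $go=g'o$, then $g'=ga$ and $v'=gauo$. If $go=g'uo$, then $g'u=ga$, so $v'=g'o=gau^{-1}o$, and $u^{-1}\in U$. So an edge path in $\Gamma$ starting at $\pi(g)$ lifts to a path $g,ga,gau,\dots$ in the Cayley graph, with at most two letters per edge, all of whose vertices map to vertices of the given path. Two elements with the same image under $\pi$ differ on the right by an element of $A$, so they are at distance at most $1$. Consequently $|g|_S\le2d(o,go)+1$, and the $\pi$-preimage of a connected vertex set is connected. If $|g|_S>2(1+\lambda)R+1$, then $d(o,go)>(1+\lambda)R$, so $g\in\pi^{-1}(\Omega_R)$. This set is connected, and it avoids $B_R(1)$ since $|h|_S\ge d(o,ho)>R$ on it. Unboundedness follows from (i) and $|t^j|_S\ge d(o,o_j)$. $\square$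

For the ladder take $o=c_0$, $U=\{t^{\pm1}\}$, so $o_n=c_n$. Condition (ii) is $t^{\pm1}c_n=c_{n\pm1}$, and (iii) is (1). What is missing is (i) and (iv), that is, lower bounds for distances in $\Gamma$.

## 4. Signed genus sees the shift, homology sees the detour

The first quantity one would try is the amount of genus that a curve has been moved past. Every vertex of $\Gamma$ is $c=gc_0$ with $g\in G^0$ (replace $g$ by $g\sigma$ if necessary). For the ladder put
$$\tau(c)=\mathrm{genus}\,[c_{-n},c]-n\quad\text{for large }n .$$
This does not depend on $n$, because passing from $n$ to $n+1$ adds $P_{-n-1}$, of genus $1$. An edge is $\{gc_0,gc_1\}$ with $g\in G^0$, or $\{g'c_0,g'c_{-1}\}$ with $g=g'\sigma$, $g'\in G^0$. In both cases the two curves bound a region of genus $1$, so $\tau$ changes by exactly $1$ along every edge. Hence $d(c,c')\ge|\tau(c)-\tau(c')|$, and since $\tau(c_n)=n$ this proves (i) with $\lambda=1$.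

It cannot prove (iv). Any path from $c_k$ to $c_{-k}$ changes $\tau$ by $\pm1$ at each step, so it passes through a vertex with $\tau=0=\tau(c_0)$. At that vertex, $\tau$ gives no lower bound on the distance to $c_0$. This is where the approach stops, and it is a defect of $\tau$ and not of the graph. Let $T_i$ be a one-holed torus in the interior of $P_i$, and let $w$ be supported in $[c_{-1},c_1]$ and exchange $T_{-1}$ and $T_0$. Then $[c_{-1},wc_0]=w[c_{-1},c_0]$ has genus $1$, so $\tau(wc_0)=0$. But on its left $wc_0$ has the handles $T_i$, $i\le-2$, and $T_0$, while $c_0$ has the $T_i$ with $i\le-1$. The net number of handles that moved is zero, and yet two handles are on the wrong side. So we should count handles on the wrong side without sign. Since "which handles" has no meaning for an arbitrary curve, we count dimensions in homology.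

**Lemma 6.** Let $\Sigma$ be a line of pieces satisfying (L), where $P$ has genus $1$ and all its ends (if any) are planar. Let $\Gamma$ be the graph with vertex set $Gc_0$ and edges $\{gc_0,gc_1\}$, and suppose that $\Gamma$ is connected. Then $d(c_i,c_j)\ge|i-j|$, and for each $N\ge1$ there is $w_N\in G$ with $w_Nc_n=c_n$ for $|n|\ge N$ and $d(c_0,w_Nc_n)\ge N$ for $|n|\le N$.

*Proof.* **Step 1: a homology space on which only handles are seen.** Let $T_i\subset\mathrm{int}\,P_i$ be a one-holed torus. Then $Q=\Sigma\setminus\bigcup_i\mathrm{int}\,T_i$ is connected and planar. In the Mayer–Vietoris sequence the map $\bigoplus H_0(\partial T_i)\to H_0(Q)\oplus\bigoplus H_0(T_i)$ is injective, already on the second component. So $H_1(\Sigma;\mathbb Q)$ is generated by the images of $H_1(Q)$ and $\bigoplus H_1(T_i)$. The algebraic intersection form vanishes on $H_1(Q)$, because $Q$ is planar, and between $H_1(Q)$ and $H_1(T_i)$, because cycles can be made disjoint. Different $H_1(T_i)$ are orthogonal, and the form is nondegenerate on each, hence on $\bigoplus H_1(T_i)$. So if $x+y$, with $x$ from $H_1(Q)$ and $y\in\bigoplus H_1(T_i)$, lies in the radical,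 then $y$ is orthogonal to $\bigoplus H_1(T_i)$, and $y=0$. Thus the radical $\mathrm{Rad}$ is exactly the image of $H_1(Q)$, and
$$H:=H_1(\Sigma;\mathbb Q)/\mathrm{Rad}=\bigoplus_{i\in\mathbb Z}h_i,\qquad h_i=H_1(T_i),\quad\dim h_i=2.$$
Since $G$ preserves the form, it acts on $H$.

**Step 2: the two halves seen by a curve.** For a vertex $c$ of $\Gamma$ let $H_+(c),H_-(c)\subset H$ be the images of $H_1(R(c))$ and $H_1(L(c))$. The generation argument of Step 1, applied to $R(c_j)$ and $L(c_j)$, shows that $H_1(R(c_j))$ is generated by cycles in $Q$, which die in $H$, and by the $H_1(T_i)$ with $i\ge j$; similarly for $L(c_j)$. So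
$$H_+(c_j)=\bigoplus_{i\ge j}h_i,\qquad H_-(c_j)=\bigoplus_{i<j}h_i .$$
Further $H_\pm(gc)=gH_\pm(c)$ for $g\in G^0$, and $H_\pm(gc)=gH_\mp(c)$ for $g\notin G^0$.

**Step 3: an unsigned count.** Define
$$\delta(c,c')=\dim\frac{H_+(c')}{H_+(c')\cap H_+(c)}+\dim\frac{H_-(c')}{H_-(c')\cap H_-(c)}\in[0,\infty].$$
It is $G$-invariant; elements outside $G^0$ exchange the two terms. For subspaces $X,Y,Z$,
$$\dim\frac{Z}{Z\cap X}\le\dim\frac{Z}{Z\cap Y\cap X}=\dim\frac{Z}{Z\cap Y}+\dim\frac{Z\cap Y}{Z\cap Y\cap X}\le\dim\frac{Z}{Z\cap Y}+\dim\frac{Y}{Y\cap X},$$
since $(Z\cap Y)/(Z\cap Y\cap X)$ embeds in $Y/(Y\cap X)$. So $\delta(c,c'')\le\delta(c,c')+\delta(c',c'')$. By Step 2, $\delta(c_0,c_1)=2=\delta(c_1,c_0)$: only $h_0$ contributes. By invariance $\delta=2$ on every edge, in either direction, and so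
$$d(c,c')\ge\tfrac12\,\delta(c,c')\quad\text{for all vertices }c,c'. \tag{2}$$
By Step 2, $\delta(c_i,c_j)=2|i-j|$, so $d(c_i,c_j)\ge|i-j|$.

**Step 4: the detour.** Fix $N\ge1$. Let $Z$ be $[c_{-N},c_N]$ minus the interiors of the $T_i$, $-N\le i<N$. It is connected. Choose orientation-preserving homeomorphisms $T_i\to T_{-1-i}$ for $-N\le i<N$. By (T) there is an orientation-preserving homeomorphism $Z\to Z$ that is the identity on $c_{-N}$, on $c_N$ and on the ends of $Z$, and has on $\partial T_i$ the boundary values $\partial T_i\to\partial T_{-1-i}$ of the chosen maps. Glue it with the chosen maps, and with the identity outside $[c_{-N},c_N]$. The result $w=w_N\in G^0$ satisfies $wc_n=c_n$ for $|n|\ge N$ and $w(h_i)=h_{-1-i}$ for $-N\le i<N$.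

If $0\le n\le N$, then
$$H_-(wc_n)=wH_-(c_n)\supset w\Big(\bigoplus_{-N\le i<0}h_i\Big)=\bigoplus_{0\le i<N}h_i ,$$
a space of dimension $2N$ that meets $H_-(c_0)$ trivially. So $\delta(c_0,wc_n)\ge2N$. If $-N\le n\le0$, then
$$H_+(wc_n)=wH_+(c_n)\supset w\Big(\bigoplus_{0\le i<N}h_i\Big)=\bigoplus_{-N\le i<0}h_i ,$$
of dimension $2N$, meeting $H_+(c_0)$ trivially. Again $\delta(c_0,wc_n)\ge2N$. By (2), $d(c_0,wc_n)\ge N$ for $|n|\le N$. $\square$

As a check, take $n=0$. Both terms of $\delta(c_0,w_Nc_0)$ equal $2N$, so $d(c_0,w_Nc_0)\ge2N$ by (2). On the other hand $w_Nc_{-N}=c_{-N}$, so one can go from $c_0$ to $c_{-N}$ and on to $w_Nc_0$ in $N+N$ steps. Thus $d(c_0,w_Nc_0)=2N$, although $\tau(w_Nc_0)=0$.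

*Proof of Proposition 1.* Let $U=\{t^{\pm1}\}$, $o=c_0$, $\lambda=1$. By Lemma 4, $S=A\cup U$ is a CB generating set, and so $\Gamma$ is connected. The edges are the pairs $\{go,guo\}$, $u\in U$, and $uo\ne o$ by Lemma 6. Lemma 6 gives (i) and (iv), the shift gives (ii), and (1) gives (iii). Proposition 5 gives the claim with $2(1+\lambda)R+1=4R+1$. $\square$

## 5. From the ladder to avenue surfaces: statements

Look back at what the ladder gave us for free. The surface came as a line of pieces. In Lemma 4, a region between two curves was determined by one number, its genus. And this number could be turned into an unsigned count. For other surfaces with two special ends, the regions have ends themselves, and each of the three points needs an argument. To say which surfaces we mean, we need the language of Mann–Rafi.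

**Copies and the pre-order.** A copy of a clopen set $X\subset E$ in $Y\subset E$ is a clopen subset of $E$ contained in $Y$ that is $\cong X$. Write $y\preceq x$ if every neighborhood of $x$ contains a copy of some neighborhood of $y$. Write $x\sim y$ if $x\preceq y\preceq x$, $y\prec x$ if $y\preceq x$ but not $x\preceq y$, and $E(x)$ for the class of $x$. An end $x$ is maximal if $x\preceq y$ implies $y\preceq x$.

In the Mann–Rafi definition the copy has to be an image under some $f\in G$. This is the same. Let $\varphi$ be an isomorphism from a clopen neighborhood $V$ of $y$ onto a copy in a neighborhood $N$ of $x$. If $\varphi(y)=y$, then $y\in N$ and the identity, with a smaller $V$, will do. Otherwise shrink $V$ until $V\cap\varphi(V)=\emptyset$, exchange $V$ and $\varphi(V)$ and fix all other ends. By (T) this is induced by some $f\in G$.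

**Stability.** A clopen neighborhood $V$ of $x$ is stable if every clopen neighborhood $V'\subset V$ of $x$ contains a copy of $V$. The surface $\Sigma$ is stable if every end has a stable neighborhood.

For example, the bi-infinite flute surface has genus $0$ and $E=\{e_\pm\}\cup\{y_n:n\in\mathbb Z\}$ with isolated ends $y_n\to e_\pm$ as $n\to\pm\infty$. All $y_n$ are equivalent, $y_n\prec e_\pm$, the maximal ends are exactly $e_+\sim e_-$, and $\{y_n\}$ and $\{e_+\}\cup\{y_n:n\ge0\}$ are stable neighborhoods.

We shall use the following facts, each immediate from the definitions.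

* A clopen neighborhood of $x$ contained in a stable one is stable.
* If $V$ is a stable neighborhood of $x$ and $z\in V$, then $z\preceq x$: every neighborhood of $x$ contains a copy of $V$, which is a neighborhood of $z$.
* If $z,z'$ correspond under an isomorphism of clopen neighborhoods, then $z\sim z'$.
* If $y\in E_{np}$ and $y\preceq x$, then $x\in E_{np}$, because $E_{np}$ is closed.

**Avenue surfaces.** These are defined by Horbez–Qing–Rafi. They are infinite-type surfaces with no non-displaceable finite-type subsurface (a subsurface $K$ is displaceable if $f(K)\cap K=\emptyset$ for some homeomorphism $f$ of $\Sigma$). Their mapping class group is CB generated but not CB, and a stable one has exactly two maximal ends $e_+\ne e_-$. For example, in the ladder $t^{2m+1}$ displaces $[c_{-m},c_m]$. By Schaffer-Cohen, for each immediate predecessor $x$ of $e_+$ (and of $e_-$) the class $E(x)$ is either a discrete set or a totally disconnected perfect set. In the first case $x$ is of discrete type. In the flute, the $y_n$ are of discrete type. If one removes a Cantor set from each rung of the ladder, then all ends other than $e_\pm$ are equivalent,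 and their class is perfect.

It is known that $\mathrm{Map}(\Sigma)$ is one-ended if $\Sigma$ is a stable avenue surface with a discrete-type end. We shall not use this. We use only the following.

**(H)** $\Sigma$ is of infinite type and stable; it has exactly two maximal ends $e_+\ne e_-$; no finite-type subsurface is non-displaceable; $G$ is CB generated.

**Theorem 7.** Let $\Sigma$ be Jacob's ladder, or any stable avenue surface without discrete-type ends. Then $G$ has a CB generating set $S$ such that $\mathrm{Cay}(G,S)$ is unbounded and, for every $R\ge1$, all $g$ with $|g|_S>4R+1$ lie in a single component of $\mathrm{Cay}(G,S)\setminus B_R(1)$. In particular $G$ is one-ended. Moreover, such a surface has infinite genus and $E_{np}=\{e_+,e_-\}$.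

**Theorem 8.** Assume (H).

1. If no immediate predecessor of $e_\pm$ is of discrete type, and it is not the case that ($\Sigma$ has infinite genus and $E_{np}=\{e_\pm\}$), then $G$ is CB.
2. In all other cases $G$ is not CB and is one-ended. More precisely, there are a CB generating set $S$ and $\lambda\in\{1,2\}$ such that for all $R\ge1$ all $g$ with $|g|_S>2(1+\lambda)R+1$ lie in one component of $\mathrm{Cay}(G,S)\setminus B_R(1)$.

Hence every stable avenue surface has one-ended mapping class group.

From here on (H) holds. Every homeomorphism permutes the maximal ends $e_\pm$, and $G^0\le G$ again denotes the subgroup, of index at most $2$, that fixes both.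

## 6. Pushing compact pieces toward $e_\pm$

The purpose of this section is to replace the shift, which we do not have yet, by displacement.

Every compact connected subsurface $K$ satisfies $f(K)\cap K=\emptyset$ for some homeomorphism $f$. Indeed, enlarge $K$ so that it does not lie in a disc, a once-punctured disc or an annulus, and add the complementary components that are discs, once-punctured discs or annuli. The result is a finite-type subsurface with essential boundary curves, no two of them parallel, so (H) displaces it. Here $f$ may reverse orientation.

Call a compact connected subsurface $K$ good if each component of $\Sigma\setminus K$ has exactly one boundary curve and the components $U_+\ni e_+$ and $U_-\ni e_-$ are distinct. Every compact set lies in a good $K$, and $U_\pm$ can be taken inside any given neighborhoods of $e_\pm$. To see this, start with a large compact connected subsurface. In each complementary component with several boundary circles, repeatedly add to $K$ a neighborhood of an arc joining two different boundary circles. Cutting along such an arc leaves the component connected, since one can go from one side of the arc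 to the other along a boundary circle, and it reduces the number of its boundary circles by one.

**Lemma 9.** Let $K$ be good. There is a homeomorphism $f$ fixing $e_\pm$ with $f(\Sigma\setminus U_-)\subset U_+$ and $f^{-1}(\Sigma\setminus U_+)\subset U_-$.

*Proof.* **Step 1: displace $K$ by a map fixing $e_\pm$.** Let $f_1(K)\cap K=\emptyset$. If $f_1$ exchanges $e_\pm$, let $K'$ be compact connected containing $K\cup f_1(K)$, and let $f_2$ displace $K'$. If $f_2$ fixes $e_\pm$, use $f_2$. If not, use $f_2f_1$: it fixes $e_\pm$, and $f_2f_1(K)\subset f_2(K')$ misses $K'\supset K$. Let $f$ be the map obtained.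

**Step 2: $f(K)$ lies in $U_+$ or $U_-$.** Let $W$ be the component of $\Sigma\setminus K$ containing the connected set $f(K)$. If $W\ne U_\pm$, then $\Sigma\setminus W$ is connected and contains neighborhoods of both $e_+$ and $e_-$. But $f(K)\subset W$ contains $f(\partial U_+)$, which separates $f(e_+)=e_+$ from $f(e_-)=e_-$, a contradiction.

**Step 3: conclusion.** Suppose $f(K)\subset U_+$. The set $\Sigma\setminus U_+$ is connected, misses $f(K)$, and contains a neighborhood of $e_-=f(e_-)$. So it lies in $f(U_-)$. That is $f^{-1}(\Sigma\setminus U_+)\subset U_-$, and taking complements in $\Sigma\setminus U_+\subset f(U_-)$ gives $f(\Sigma\setminus U_-)\subset U_+$. If $f(K)\subset U_-$, symmetrically $f(\Sigma\setminus U_+)\subset U_-$ and $f^{-1}(\Sigma\setminus U_-)\subset U_+$; replace $f$ by $f^{-1}$. $\square$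

Below, a compact clopen subset of $E\setminus\{e_\pm\}$ means a clopen subset of $E$ that misses $e_+$ and $e_-$.

**Corollary 10.**

* (a) The genus of $\Sigma$ is $0$ or $\infty$, and if it is $\infty$ then $e_\pm\in E_{np}$.
* (b) For every compact clopen $C\subset E\setminus\{e_\pm\}$ and every neighborhood $N$ of $e_+$ (or of $e_-$) there is $f\in G^0$ with $f(C)\subset N$.
* (c) Every $z\in E\setminus\{e_\pm\}$ satisfies $z\prec e_+$ and $z\prec e_-$.

*Proof.* (a) If the genus is positive, every sufficiently large good $K$ has positive genus, and so have $f(K)\subset U_+$ and $f^{-1}(K)\subset U_-$. Since $U_\pm$ can be arbitrarily small, $e_\pm$ are non-planar and the genus is infinite.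

(b) For $e_+$, take $K$ good with $C\cap\mathrm{End}(U_-)=\emptyset$ and $\mathrm{End}(U_+)\subset N$. The map $f$ of Lemma 9 sends $C\subset\mathrm{End}(\Sigma\setminus U_-)$ into $\mathrm{End}(U_+)$. If $f$ reverses orientation, replace it, by (T), by an orientation-preserving homeomorphism with the same action on $E$. For $e_-$ use $f^{-1}$ and exchange the roles of $U_\pm$.

(c) A compact clopen neighborhood of $z$ missing $e_\pm$ can be moved into any neighborhood of $e_\pm$ by (b), so $z\preceq e_\pm$. If $e_+\preceq z$ or $e_-\preceq z$, then $z$ would be equivalent to a maximal end, hence a third maximal end. $\square$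

## 7. The classes below $e_\pm$ and the end spaces of regions

We now show that, up to homeomorphism, the end space of a region is described by finitely many integers. First we need finiteness, and this is where CB generation enters.

**Lemma 11.** There is a compact clopen $D_*\subset E\setminus\{e_\pm\}$ such that every point of $E\setminus\{e_\pm\}$ has a clopen neighborhood with a copy in $D_*$.

*Proof.* **Step 1: an increasing sequence of open subgroups.** Fix a clopen $B\ni e_+$ with $e_-\notin B$, and compact clopen sets $D_1\subset D_2\subset\cdots$ exhausting $E\setminus\{e_\pm\}$. Let $J_n$ be the family of compact clopen $C\subset E\setminus\{e_\pm\}$ each of whose points has a clopen neighborhood with a copy in $D_n$. The family $J_n$ contains $\emptyset$ and is closed under clopen subsets, finite unions and the $G$-action. Also $J_n\subset J_{n+1}$, and every compact clopen $C\subset E\setminus\{e_\pm\}$ lies in some $D_n$, hence belongs to some $J_n$. For clopen $X,Y\subset E$ write $X\approx_nY$ if $X\triangle Y\in J_n$. This is an equivalence relation, transitive because $X\triangle Z\subset(X\triangle Y)\cup(Y\triangle Z)$. It is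 $G$-invariant and compatible with complements. Let
$$G_n=\{g\in G:\ gB\approx_nB\ \text{ or }\ gB\approx_nE\setminus B\}.$$
This is the set of $g$ preserving the unordered pair of $\approx_n$-classes of $B$ and $E\setminus B$, hence a subgroup. It contains the stabilizer of $B$, which is open: choose a compact connected $K$ each of whose complementary components has its end set inside $B$ or inside $E\setminus B$; a class that is the identity on $K$ maps each complementary component to itself, hence fixes $B$. So $G_n$ is open, and the $G_n$ increase with $n$.

**Step 2: $G=G_m$ for some $m$.** If $g\in G^0$, then $gB\triangle B$ misses $e_\pm$. If $g\notin G^0$, then $gB\triangle(E\setminus B)$ misses $e_\pm$. This symmetric difference is compact clopen in $E\setminus\{e_\pm\}$, so it is in some $J_n$. Hence $\bigcup_nG_n=G$. A CB generating set lies in $(FG_1)^k$ for some finite $F$ and some $k$. Since $F\subset G_m$ for some $m$, it lies in $G_m$, and so $G=G_m$.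

**Step 3: $D_*=D_m$ works.** For $f\in G^0$ the set $f^{-1}B\triangle(E\setminus B)$ contains $e_+$, so it is not in $J_m$. Since $f^{-1}\in G_m$, therefore $f^{-1}B\triangle B\in J_m$. Let $C\subset E\setminus\{e_\pm\}$ be compact clopen. If $C\cap B=\emptyset$, take $f\in G^0$ with $f(C)\subset B$, by Corollary 10(b); then $C\subset f^{-1}B\setminus B$. If $C\subset B$, take $f\in G^0$ with $f(C)\subset E\setminus B$; then $C\subset B\setminus f^{-1}B$. In both cases $C$ is a clopen subset of $f^{-1}B\triangle B\in J_m$, so $C\in J_m$. Splitting a general $C$ along $B$, every compact clopen $C$ is in $J_m$. Apply this to a compact clopen neighborhood of a given point. $\square$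

**Lemma 12.** There are finitely many pairwise inequivalent $x_1,\dots,x_r\in E\setminus\{e_\pm\}$, maximal in $E\setminus\{e_\pm\}$, such that every $z\in E\setminus\{e_\pm\}$ satisfies $z\preceq x_i$ for some $i$. The immediate predecessors of $e_+$ (and of $e_-$) are exactly the points of $\bigcup_iE(x_i)$. Each $E(x_i)$ is a closed subset of $E\setminus\{e_\pm\}$ accumulating at both $e_+$ and $e_-$, and either it is discrete or it has no isolated point.

*Proof.* **Step 1: the $x_i$.** Cover $D_*$ by finitely many stable neighborhoods $V_{y_l}\subset D_*$ of points $y_l$. By Lemma 11 each $z\in E\setminus\{e_\pm\}$ is equivalent to a point of some $V_{y_l}$, so $z\preceq y_l$. Let the $x_i$ represent the maximal classes of the finite preordered set $\{y_l\}$. Then every $z$ is $\preceq$ some $x_i$. If $x_i\preceq z$ with $z\ne e_\pm$, then $z\preceq y_l$ for some $l$, so $x_i\preceq y_l$, hence $y_l\sim x_i$ and $z\preceq x_i$. So $x_i$ is maximal in $E\setminus\{e_\pm\}$.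

**Step 2: immediate predecessors.** By Corollary 10(c) all points of $E\setminus\{e_\pm\}$ are $\prec e_+$, and $e_-\not\prec e_+$ because $e_-$ is maximal. So $z\prec e_+$ if and only if $z\in E\setminus\{e_\pm\}$; similarly for $e_-$. The immediate predecessors are therefore the maximal elements of $E\setminus\{e_\pm\}$, which by Step 1 are the points equivalent to some $x_i$.

**Step 3: topology of $E(x_i)$.** $E(x_i)\subset E\setminus\{e_\pm\}$ by Corollary 10(c). If $y\in E\setminus\{e_\pm\}$ is a limit of points of $E(x_i)$, then each neighborhood of $y$ is a neighborhood of some point equivalent to $x_i$, so $x_i\preceq y$, and $y\sim x_i$ by maximality. So $E(x_i)$ is closed in $E\setminus\{e_\pm\}$. It accumulates at $e_\pm$ by Corollary 10(b). Finally, let $x\in E(x_i)$ have a clopen neighborhood $W$ with $W\cap E(x_i)=\{x\}$, and let $y\sim x$. Some neighborhood of $y$ has a copy in $W$. Its points in $E(x_i)$ go to points of $E(x_i)\cap W=\{x\}$, so $y$ is the only one, and $y$ is isolated in $E(x_i)$. Thus if one point is isolated, all are. $\square$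

Order the $x_i$ so that $E(x_i)$ is discrete exactly for $i\le p$. No discrete-type ends means $p=0$. Fix stable clopen neighborhoods $V_i\subset E\setminus\{e_\pm\}$ of $x_i$, with $V_i\cap E(x_i)=\{x_i\}$ if $i\le p$. All points of $V_i$ are $\preceq x_i$, so $V_i\cap E(x_k)=\emptyset$ for $k\ne i$, by maximality of $x_k$. Moreover:
$$\text{every neighborhood of every point of } E(x_i) \text{ contains a copy of } V_i. \tag{3}$$
Indeed, it contains a copy of some clopen neighborhood $V'\subset V_i$ of $x_i$, and $V'$ contains a copy of $V_i$ by stability.

**Lemma 13 (absorption).** If $V$ is a clopen neighborhood of $x$ and every neighborhood of $x$ contains a copy of $W$ missing $x$, then $V\sqcup W\cong V$.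

*Proof.* Choose inductively disjoint copies $W_1,W_2,\dots$ of $W$ in $V\setminus\{x\}$ converging to $x$. Map $W\to W_1\to W_2\to\cdots$ by isomorphisms and use the identity elsewhere on $V$. This is a bijection $V\sqcup W\to V$. It is continuous at $x$ because the $W_k$ converge to $x$, and at any other point because it has a neighborhood meeting only finitely many $W_k$. A continuous bijection of compact Hausdorff spaces is a homeomorphism, and this one respects $E_{np}$. $\square$

For example, if $V$ and $W$ are Cantor sets of planar ends, this is the fact that two Cantor sets together form a Cantor set. If $V$ is a sequence converging to $x$ and $W$ is a point, it says that one more point makes no difference.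

Call a compact clopen $C\subset E\setminus\{e_\pm\}$ full if it meets every $E(x_i)$, $1\le i\le r$ (no condition if $r=0$). For $i\le p$ let $n_i(C)=|C\cap E(x_i)|$. It is finite, since $C\cap E(x_i)$ is compact and discrete.

**Lemma 14.** If $C$ is full, then $C\cong\bigsqcup_{i\le p}n_i(C)\,V_i\ \sqcup\ \bigsqcup_{j>p}V_j$, where $n\,V$ means $n$ disjoint copies of $V$. For $i\le p$, every $y\in C\cap E(x_i)$ has arbitrarily small clopen neighborhoods $\cong V_i$.

*Proof.* **Step 1: find the copies.** Choose one point of $C\cap E(x_j)$ for each $j>p$. Together with all points of $C\cap E(x_i)$, $i\le p$, they form a finite set. Choose disjoint clopen neighborhoods of them in $C$, those of $y\in C\cap E(x_i)$, $i\le p$, so small that they contain no other point of $E(x_i)$. By (3) each contains a copy of the corresponding $V_i$ or $V_j$. For $i\le p$ this copy contains a point of $E(x_i)$, hence contains $y$. This proves the second claim. Let $C'$ be the complement in $C$ of all these copies. It is disjoint from $E(x_i)$ for $i\le p$, and $C\cong\bigsqcup_{i\le p}n_i(C)V_i\sqcup\bigsqcup_{j>p}V_j\sqcup C'$. It remains to absorb $C'$.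

**Step 2: small pieces of $C'$ are absorbed.** Let $z\in C'$, and let $z\preceq x_l$. Let $W_z\subset C'$ be a clopen neighborhood of $z$ with a copy in $V_l$.

If $l>p$: every neighborhood of $x_l$ contains another point of $E(x_l)$, hence, by (3) applied to a small neighborhood of that point, a copy of $V_l$ missing $x_l$. This contains a copy of any clopen $W\subset W_z$. So $V_l\sqcup W\cong V_l$ by Lemma 13.

If $l\le p$: then $z\not\sim x_l$, so the isomorphism does not send $z$ to $x_l$, and after shrinking $W_z$ its copy in $V_l$ misses $x_l$. Every clopen neighborhood $V'\subset V_l$ of $x_l$ contains a copy of $V_l$, in which $x_l$ corresponds to a point of $E(x_l)\cap V_l=\{x_l\}$, that is, to $x_l$. So $V'$ contains a copy of $W_z$ missing $x_l$, and likewise of every clopen $W\subset W_z$. Again $V_l\sqcup W\cong V_l$ by Lemma 13.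

**Step 3: conclusion.** By compactness $C'$ is a finite disjoint union of clopen subsets of sets $W_z$. Each is absorbed by some $V_l$, and every $V_l$ occurs in the decomposition because $C$ is full. $\square$

## 8. Counting vectors, the line of pieces, and the CB case

Let $\varepsilon=1$ if $\Sigma$ has infinite genus and $E_{np}=\{e_\pm\}$, and $\varepsilon=0$ otherwise. Put
$$q=p+\varepsilon .$$
If $\varepsilon=0$, then by Corollary 10(a) either $\Sigma$ has genus $0$, or it has infinite genus and some $y\in E\setminus\{e_\pm\}$ is non-planar. In the latter case $y\preceq x_i$ for some $i$, so $E(x_i)\subset E_{np}$, and every full set contains non-planar ends. If $r=0$, then $E=\{e_\pm\}$, and since $\Sigma$ is of infinite type it has infinite genus. So $\varepsilon=1$, and $\Sigma$ is the ladder.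

The notation $c<c'$, $[c,c']$, $L(c)$, $R(c)$ of Section 2 makes sense for curves separating $e_-$ from $e_+$ in $\Sigma$. The end space of a region $Q=[c,c']$ is a compact clopen subset of $E\setminus\{e_\pm\}$. Let $\nu(Q)\in\mathbb Z_{\ge0}^q$ consist of the numbers $n_i$, $i\le p$, of its end space and, if $\varepsilon=1$, the genus of $Q$. The genus is finite then, as all ends of $Q$ are planar. For adjacent regions $\nu([c,c''])=\nu([c,c'])+\nu([c',c''])$, and $\nu$ is $G^0$-invariant. Call $Q$ full if its end space is full and, if $\varepsilon=1$, its genus is at least $1$. A region containing a full one is full.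

**Lemma 15.** Full regions with equal $\nu$ are homeomorphic, by an orientation-preserving homeomorphism respecting left and right boundary circles.

*Proof.* The end spaces agree by Lemma 14. The genus is recorded by $\nu$ if $\varepsilon=1$. If $\varepsilon=0$ it is $0$ if $\Sigma$ has genus $0$, and otherwise it is $\infty$, because a full set contains non-planar ends. Apply (T). $\square$

**Lemma 16.** $\Sigma$ is a line of pieces $\bigcup_nP_n$ whose ends at $\pm\infty$ are $e_\pm$. Here $P$ has end space $\bigsqcup_{i\le r}V_i$, and genus $1$ if $\varepsilon=1$, $0$ if $\Sigma$ has genus $0$, and $\infty$ otherwise. Each $P_n$ is full, with $\nu(P_n)=\mathbf 1=(1,\dots,1)$. Condition (L) holds.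

*Proof.* **Step 1: a first partition.** Choose decreasing clopen neighborhood bases $B_0\supset B_1\supset\cdots$ of $e_+$ and $B_0'\supset B_1'\supset\cdots$ of $e_-$ with $B_0'=E\setminus B_0$. Each $E(x_j)$ lies in $E\setminus\{e_\pm\}$ and accumulates at both $e_\pm$. So after passing to subsequences, keeping $B_0,B_0'$, all sets $B_k\setminus B_{k+1}$ and $B_k'\setminus B'_{k+1}$ meet every $E(x_j)$. Number them as $C_n'$ ($n\in\mathbb Z$), $C_k'=B_k\setminus B_{k+1}$ and $C_{-1-k}'=B_k'\setminus B_{k+1}'$ for $k\ge0$. They are compact clopen, partition $E\setminus\{e_\pm\}$, and converge to $e_\pm$ as $n\to\pm\infty$.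

**Step 2: exactly one point of each discrete class per set.** Let $i\le p$. Each $C_m'$ contains finitely many, and at least one, point of $E(x_i)$. So we can enumerate $E(x_i)$ as $(y_{i,n})_{n\in\mathbb Z}$ with $y_{i,n}\to e_\pm$ as $n\to\pm\infty$. Choose pairwise disjoint clopen $O_{i,n}\ni y_{i,n}$, each inside a single $C_m'$, with $y_{i,n}$ as its only point of $E(x_i)$, and missing all $E(x_k)$, $k\ne i$. This is possible since each $C_m'$ contains finitely many $y_{i,n}$ ($i\le p$) and the $E(x_k)$ are closed in $E\setminus\{e_\pm\}$. Set
$$C_n=\Big(C_n'\setminus\bigcup_{i\le p,\,m}O_{i,m}\Big)\cup\bigcup_{i\le p}O_{i,n}.$$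
Only finitely many $O_{i,m}$ lie in $C_n'$, so $C_n$ is compact clopen. The $C_n$ partition $E\setminus\{e_\pm\}$. They converge to $e_\pm$, since $O_{i,n}\subset C'_m$ with $m\to\pm\infty$ as $n\to\pm\infty$. They meet all $E(x_j)$ with $j>p$, since no point of these was moved. And $C_n\cap E(x_i)=\{y_{i,n}\}$ for $i\le p$. By Lemma 14, $C_n\cong\bigsqcup_{i\le r}V_i$.

**Step 3: the model.** The surface $P$ exists. If $\varepsilon=1$ or the genus of $\Sigma$ is $0$, all ends in the $V_i$ are planar, and a finite genus is allowed. Otherwise some $x_i$ is non-planar, and genus $\infty$ is allowed. The end space of the line of copies of $P$ is $\bigsqcup_{n}\bigsqcup_iV_i$ together with the two ends of the line, and isomorphisms $C_n\cong\bigsqcup_iV_i$ and $e_\pm\mapsto\pm\infty$ define a homeomorphism from $E$ to it. It respects non-planar ends: on $C_n$ by construction, and at $e_\pm$ because both $e_\pm$ and $\pm\infty$ are non-planar exactly when the genus is not $0$ (Corollary 10(a)). The genera are both $0$ or both $\infty$. By (T), $\Sigma$ is the line of pieces. By construction the end space $C_n$ of $P_n$ is full with $n_i=1$ for $i\le p$,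 and the genus is $1$ if $\varepsilon=1$. So $P_n$ is full with $\nu(P_n)=\mathbf 1$. It is not an annulus, since it has genus $1$ or $r\ge1$. Condition (L) holds because $e_\pm$ are the maximal ends. $\square$

So we have again $c_n$, $t$, $\sigma$, $A_\pm$, $A^0$, $A$ of Section 2, together with (1), Lemma 2 and Lemma 3. We also have the following analogue of the start of the proof of Lemma 4. For $g\in G^0$ and all large $n\ge1$, the curve $gc_0$ lies in the interior of $R(c_{-n+1})$, and $Q=[c_{-n},gc_0]$ contains $P_{-n}$, so
$$Q=[c_{-n},gc_0]\ \text{ is a full region.} \tag{4}$$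

When $q=0$ there is nothing to count, and the group collapses.

**Proposition 17.** If $q=0$, then $G$ is CB.

*Proof.* Now $\nu$ carries no information, and any two full regions are homeomorphic by Lemma 15. Let $g\in G^0$ and $n\ge1$ be as in (4). Then $[c_{-n},c_0]\cong[c_{-n},gc_0]$, and $g$ maps $R(c_0)$ onto $R(gc_0)$. By Lemma 2 there is $h\in t^{-n}A_+t^n$ with $hc_0=gc_0$, so $g\in t^{-n}A_+t^nA^0$. Next, $[c_0,c_1]\cong[c_0,c_n]$, and $t^{n-1}$ maps $R(c_1)$ onto $R(c_n)$. By Lemma 2 there is $a\in A_+$ with $ac_1=c_n$, that is, $atc_0=t^nc_0$. So $t^n\in A_+tA^0$ and $t^{-n}\in A^0t^{-1}A_+$. Altogether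
$$G^0\subset(A^0t^{-1}A_+)\,A_+\,(A_+tA^0)\,A^0,$$
a bound independent of $g$ and $n$. The right side is a product of finitely many CB sets (Lemma 3). So $G^0$, and hence $G=G^0\cup\sigma G^0$, is CB. $\square$

## 9. Several counts, several generators

Let $q\ge1$. If $q=1$, the shift will again generate $G$ together with $A$. If $q\ge2$ it does not. Consider the ladder with one puncture on each rung: $p=1$, $\varepsilon=1$, and $\nu$ counts punctures and genus. For $g\in G^0$ let $\rho(g)$ be the number of punctures minus the genus of $[c_{-n},gc_0]$, for large $n$. By additivity and $G^0$-invariance of $\nu$, $\rho$ is a homomorphism $G^0\to\mathbb Z$. It vanishes on $A^0$, on $t$, and on $\sigma t\sigma^{-1}$ (which takes $c_0$ to $c_{-1}$). The index-$2$ subgroup $\langle A,t\rangle\cap G^0$ of $\langle A,t\rangle$ is generated by $A^0=\sigma A^0\sigma^{-1}$, $t$, $\sigma t\sigma^{-1}$ and $\sigma^2\in A^0$. So $\rho$ vanishes on it. But a homeomorphism that moves $c_0$ past one handle and two punctures has $\rho=1$. We need such maps as additional generators, and for Proposition 5(ii) they have to move every $c_n$ by a bounded amount.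

Let $\mathbf e_1,\dots,\mathbf e_q$ be the standard basis vectors.

**Lemma 18.** Let $q\ge2$. For each $1\le j\le q$ there is $u_j\in G^0$ such that for all $n$ the curve $d_j^n=u_j(c_n)$ satisfies $c_{n+1}<d_j^n<c_{n+2}$, and $[c_n,d_j^n]$ is full with $\nu=\mathbf 1+\mathbf e_j$.

*Proof.* **Step 1: the curves.** Note that $p\ge1$. By (T) we may split $P_{n+1}$ by a curve $d_j^n$ into a left piece $[c_{n+1},d_j^n]$ and a right piece $[d_j^n,c_{n+2}]$ as follows. If $j\le p$, the left piece has the summand $V_j$ of $\bigsqcup_iV_i$ as end space, and the right piece has the rest. If $\varepsilon=1$, the left piece has genus $0$ and the right piece genus $1$. If $\varepsilon=0$, each of the two pieces has genus $\infty$ or $0$ according to whether it has non-planar ends or not; the total is then the genus of $P_{n+1}$. If $j=p+1$ (so $\varepsilon=1$), the left piece has genus $1$ and no ends, and the right piece has genus $0$ and all the ends. In all cases $\nu([c_{n+1},d_j^n])=\mathbf e_j$, since $V_j\cap E(x_k)=\emptyset$ for $k\ne j$ and $V_j\cap E(x_j)=\{x_j\}$ for $j\le p$. So $\nu([d_j^n,c_{n+2}])=\mathbf 1-\mathbf e_j\ne0$, as $q\ge2$. Neither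 piece is an annulus, and $c_{n+1}<d_j^n<c_{n+2}$. The right piece meets all $E(x_k)$ with $k>p$.

**Step 2: fullness.** The region $[d_j^n,d_j^{n+1}]$ is the union of $[d_j^n,c_{n+2}]$ and $[c_{n+2},d_j^{n+1}]$. So it has $\nu=\mathbf 1$ and meets all $E(x_k)$, $k>p$; thus it is full. The region $[c_n,d_j^n]$ is the union of $P_n$ and $[c_{n+1},d_j^n]$. So it is full with $\nu=\mathbf 1+\mathbf e_j$.

**Step 3: the map.** By Lemma 15 and (T) there are homeomorphisms $P_n\to[d_j^n,d_j^{n+1}]$ with matching boundary values $c_n\to d_j^n$. They glue to $u_j\in G^0$ with $u_j(c_n)=d_j^n$. $\square$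

Let $U=\{t^{\pm1}\}$ if $q=1$, and $U=\{t^{\pm1},u_1^{\pm1},\dots,u_q^{\pm1}\}$ if $q\ge2$.

**Lemma 19.** If $q\ge1$, then $S=A\cup U$ is a CB generating set of $G$.

*Proof.* Let $g\in G^0$, let $n$ be as in (4), and $\nu(Q)=(k_1,\dots,k_q)$ for $Q=[c_{-n},gc_0]$. Put $\kappa=\min_ik_i\ge1$, $m_i=k_i-\kappa\ge0$ and $l=\kappa-\sum_im_i$. Replacing $n$ by $n+1$ adds $P_{-n-1}$ to $Q$, so it increases all $k_i$ by $1$ and leaves the $m_i$ unchanged. So for large $n$ also $l\ge0$. Consider the word and the curve
$$W=t^lu_1^{m_1}\cdots u_q^{m_q},\qquad d=t^{-n}W c_0 .$$
If $q=1$, then $m_1=0$ and no $u_j$ occurs. The word $W$ has $l+\sum m_i=\kappa\ge1$ letters, so it is nonempty. Apply $t^{-n}$ times the successive prefixes of $W$ to $c_0$, with fixed representatives of $t$ and the $u_j$. This gives a chain of curves from $c_{-n}$ to $d$. If $b$ is such a group element and the next letter is $t$ or $u_j$, the next curve is $bc_1$ or $bd_j^0$, and $bc_0<bc_1$, $bc_0<bd_j^0$ because $b\in G^0$. So the chain is increasing, and consecutive curves bound $G^0$-translates of $[c_0,c_1]$ or $[c_0,d_j^0]$. Hence $c_{-n}<d$, and $[c_{-n},d]$ is full with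
$$\nu([c_{-n},d])=l\,\mathbf 1+\sum_jm_j(\mathbf 1+\mathbf e_j)=\kappa\mathbf 1+\sum_jm_j\mathbf e_j=\nu(Q).$$
By Lemma 15, $[c_{-n},d]\cong Q$. The element $g(t^{-n}W)^{-1}\in G^0$ maps $R(d)$ onto $R(gc_0)$. By Lemma 2 there is $h\in t^{-n}A_+t^n$ with $h(d)=gc_0$, so $g\in ht^{-n}WA^0$. Thus $G^0\subset\langle S\rangle$, and $G=G^0\cup\sigma G^0$ with $\sigma\in A$. The set $S$ is CB by Lemma 3. $\square$

**The case $p=0$, $\varepsilon=1$.** Then $q=1$ and $U=\{t^{\pm1}\}$. By Lemma 16, $\Sigma$ is a line of pieces of genus $1$ all of whose ends are planar, and (L) holds. Let $\Gamma$ have vertex set $Gc_0$ and edges $\{gc_0,gc_1\}$. It is connected by Lemma 19. Now everything is as for the ladder: with $o=c_0$, $o_n=c_n$ and $\lambda=1$, Lemma 6 gives $uo\ne o$ for $u\in U$, (i) and (iv); $t^{\pm1}c_n=c_{n\pm1}$ gives (ii); and (1) gives (iii). By Proposition 5, $\mathrm{Cay}(G,S)$ is unbounded, and for all $R\ge1$ all $g$ with $|g|_S>4R+1$ lie in one component of $\mathrm{Cay}(G,S)\setminus B_R(1)$.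

*Proof of Theorem 7.* For the ladder, the group-theoretic statements are Proposition 1, and the genus is infinite with $E_{np}=\{e_+,e_-\}$. Let $\Sigma$ be a stable avenue surface without discrete-type ends. Then (H) holds, $p=0$, and $G$ is not CB. By Proposition 17, $q\ne0$, so $\varepsilon=1$. That is, $\Sigma$ has infinite genus and $E_{np}=\{e_+,e_-\}$. The rest is the case just treated, and one-endedness follows as after Proposition 1. $\square$

**The case $p\ge1$.** Now there is a discrete class $E(x_1)$, and we can count on which side of a curve its points lie, without sign. No homology is needed. Let $\Gamma$ have vertex set $Gc_0$ and edges $\{gc_0,guc_0\}$, $g\in G$, $u\in U$. Let $o=c_0$, so $o_n=c_n$. Let $y_n$ be the unique end of $P_n$ in $E(x_1)$. We verify the hypotheses of Proposition 5 with $\lambda=2$.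

**Step 1: a lower bound for distances.** Let $E_+(c)$ be the end set of $R(c)$, and
$$\delta(c,c')=|E(x_1)\cap(E_+(c)\triangle E_+(c'))| .$$
This is $G$-invariant: $E(x_1)$ is $G$-invariant, $gE_+(c)$ is $E_+(gc)$ or, for $g\notin G^0$, its complement, and complementing both sets does not change the symmetric difference. It is symmetric and satisfies the triangle inequality. Since $\delta(c_0,c_1)=n_1(P_0)=1$ and $\delta(c_0,u_jc_0)=n_1([c_0,d_j^0])\in\{1,2\}$, invariance and symmetry give $\delta\in\{1,2\}$ on all edges. So $uo\ne o$ for $u\in U$, and $d\ge\delta/2$.

**Step 2: (i).** $\delta(c_i,c_j)=|i-j|$, so $d(c_i,c_j)\ge|i-j|/2$.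

**Step 3: (ii).** For $t^{\pm1}$ this is clear. Let $q\ge2$ and consider $u_j$. The regions $[c_n,t^nd_j^0]=t^n[c_0,d_j^0]$ and $[c_n,d_j^n]$ are full with the same $\nu=\mathbf 1+\mathbf e_j$, so they are homeomorphic by Lemma 15. The sides $R(t^nd_j^0)=t^nu_jR(c_0)$ and $R(d_j^n)=u_jt^nR(c_0)$ are homeomorphic by an element of $G^0$. By Lemma 2 some $a'$ supported in $R(c_n)$ maps $t^nd_j^0$ to $d_j^n$. Then $g=a't^n$ maps the pair $(c_0,u_jc_0)$ to $(c_n,d_j^n)=(c_n,u_jc_n)$. So $c_n$ and $u_jc_n$ are adjacent. Applying $u_j^{-1}$, the vertices $u_j^{-1}c_n$ and $c_n$ are adjacent.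

**Step 4: (iii).** This is (1), with $\sigma c_n=c_{-n}$.

**Step 5: (iv).** Fix $N\ge1$. The end space of $[c_{-N},c_N]$ is full, and its points in $E(x_1)$ are the $y_n$ with $-N\le n<N$. By Lemma 14 these have disjoint clopen neighborhoods $\cong V_1$. Each contains exactly one point of $E(x_1)$, so isomorphisms between these neighborhoods match the points $y_n$. Exchange the neighborhoods of $y_n$ and $y_{-1-n}$ by such isomorphisms, for $0\le n<N$, and fix all other ends of $[c_{-N},c_N]$. By (T) this is realized by a homeomorphism of $[c_{-N},c_N]$ that is the identity on $c_{\pm N}$. Extend it by the identity to $w_N\in G^0$. Then $w_Nc_j=c_j$ for $|j|\ge N$, and $w_N(y_n)=y_{-1-n}$ for $-N\le n<N$.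

Let $0\le j\le N$. For $0\le i<N$ we have $y_i=w_N(y_{-1-i})$ with $y_{-1-i}\notin E_+(c_j)$, so $y_i\in E_+(c_0)\setminus E_+(w_Nc_j)$. Let $-N\le j\le0$. For $-N\le i<0$ we have $y_i=w_N(y_{-1-i})$ with $y_{-1-i}\in E_+(c_j)$, so $y_i\in E_+(w_Nc_j)\setminus E_+(c_0)$. In both cases $\delta(c_0,w_Nc_j)\ge N$, so $d(c_0,w_Nc_j)\ge N/2$ for $|j|\le N$.

With Lemma 19, Proposition 5 applies. $\mathrm{Cay}(G,S)$ is unbounded, and for all $R\ge1$ all $g$ with $|g|_S>6R+1$ lie in one component of $\mathrm{Cay}(G,S)\setminus B_R(1)$.

*Proof of Theorem 8.* By Lemma 12, the immediate predecessors of $e_\pm$ are the points of $\bigcup_iE(x_i)$, and there is one of discrete type exactly when $p\ge1$. So the hypothesis of part 1 is $p=0$ and $\varepsilon=0$, that is $q=0$, and $G$ is CB by Proposition 17. In all other cases either $p=0$ and $\varepsilon=1$, and the statement of part 2 was proved with $\lambda=1$, or $p\ge1$, and it was proved with $\lambda=2$. In these cases $\mathrm{Cay}(G,S)$ is unbounded. So $G$ is not CB, since otherwise $G$ itself would be a CB generating set with bounded Cayley graph, and word metrics of CB generating sets are quasi-isometric.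 One-endedness follows as after Proposition 1, with $2(1+\lambda)R+1$ in place of $4R+1$.

A stable avenue surface satisfies (H), and its mapping class group is not CB. So part 1 does not apply to it, and by part 2 its mapping class group is one-ended. $\square$
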